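# Uniqueness of the positive solution of a critical Schrödinger–Hartree equation with the $p$-Laplacian

## 1. The bubble as a candidate profile, and the values of $p$ for which it fits

Let $N\ge 3$ and $1<p<\frac N2$. We study
$$-\Delta_p u=\left(|x|^{-2p}\ast |u|^{p}\right)|u|^{p-2}u \quad \text{in } \mathbb{R}^N, \qquad u\in D^{1,p}(\mathbb{R}^N), \tag{1}$$
where $-\Delta_p u=-\operatorname{div}(|\nabla u|^{p-2}\nabla u)$ and $D^{1,p}(\mathbb{R}^N)$ is the completion of $C_c^\infty(\mathbb R^N)$ under $\|\nabla u\|_{L^p}$. In plain words: a function is its own potential, through a convolution. How many nonnegative solutions are there, up to the obvious symmetries?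

Throughout we write
$$p'=\frac p{p-1},\qquad a=\frac{N-p}{p},\qquad b=\frac{N-p}{p-1},\qquad\text{so } ap=N-p,\quad ap'=b,\quad (p-1)b=N-p.$$

The obvious symmetries are translations and the dilations $u\mapsto\lambda^a u(\lambda\,\cdot)$, $\lambda>0$. Indeed, under a dilation the left side of (1) is composed with $\lambda\,\cdot$ and gains the factor $\lambda^{a(p-1)+p}$, the right side gains $\lambda^{ap+2p-N}\lambda^{a(p-1)}$, and $ap+2p-N=p$.

The answer that one would first guess is "one solution up to symmetries, and it is the standard bubble"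
$$v(r)=(1+r^{p'})^{-a}.$$
Let us test it. First compute $-\Delta_p v$. Since $a+1=\frac Np$ and $p'-1=\frac1{p-1}$, we have $v'=-b\,r^{1/(p-1)}(1+r^{p'})^{-N/p}$, hence
$$r^{N-1}|v'|^{p-1}=b^{p-1}r^N(1+r^{p'})^{-N/p'}=b^{p-1}(1+r^{-p'})^{-N/p'} .$$
Differentiate in $r$: the derivative is $Nb^{p-1}r^{-p'-1}(1+r^{-p'})^{-N/p'-1}=Nb^{p-1}r^{N-1}(1+r^{p'})^{-N/p'-1}$. As $v^{p-1}=(1+r^{p'})^{-N/p'+p-1}$, this says
$$-\Delta_p v=Nb^{p-1}(1+r^{p'})^{-p}\,v^{p-1}.$$
A general candidate $A(1+(mr)^{p'})^{-a}$ is a constant times a dilate of $v$, so the guess is right if and only if for some $A>0$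
$$A^p\;|x|^{-2p}*(1+|x|^{p'})^{-(N-p)}=Nb^{p-1}(1+|x|^{p'})^{-p}. \tag{2}$$

Take $p=2$ (so $N\ge5$). Let $\xi,\eta\in S^N$ be the points that correspond to $x,y\in\mathbb R^N$ under stereographic projection; then $|x-y|^2=\frac14|\xi-\eta|^2(1+|x|^2)(1+|y|^2)$ and $dy=2^{-N}(1+|y|^2)^N\,d\eta$. So
$$\int_{\mathbb R^N}\frac{(1+|y|^2)^{-(N-2)}}{|x-y|^4}\,dy=2^{4-N}(1+|x|^2)^{-2}\int_{S^N}\frac{d\eta}{|\xi-\eta|^{4}},$$
and the last integral is finite because $4<N$ and does not depend on $\xi$. This is (2) for a suitable $A$. For $p=2$ the bubble is a solution.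

Take $p<2$. For $|x|\ge1$ the left side of (2) is at least $A^p(2|x|)^{-2p}\int_{|z|\le1}v^p\,dz=c|x|^{-2p}$. The right side is of order $|x|^{-pp'}$, and $pp'=p+p'>2p$ because $p'>p$. So (2) is false.

Take $p>2$. Now $p'<p$, and $p'<b$ because $N-p>p$. Let $r=|x|\ge2$, and note $v^p\le|z|^{-(N-p)p'}=|z|^{-(N-p+b)}$. In $|x|^{-2p}*v^p$ the region $|z|\le\frac r2$ contributes at most $Cr^{-2p}\int_{|z|\le r/2}v^p\le Cr^{-2p}\big(1+\int_1^{r}\rho^{p-b-1}d\rho\big)\le C\big(r^{-2p}(1+\log r)+r^{-p-b}\big)$. The region $\frac r2\le|z|\le2r$ contributes at most $Cr^{-(N-p+b)}\int_{|x-z|\le3r}|x-z|^{-2p}dz=Cr^{-p-b}$. The region $|z|\ge2r$, where $|x-z|\ge\frac12|z|$, contributes at most $C\int_{|z|\ge 2r}|z|^{-N-p-b}dz=Cr^{-p-b}$. All of this is $o(r^{-p-p'})$, while the right side of (2) is of order $r^{-p-p'}$. So (2) is false again.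

Thus the formula in the first guess is right for $p=2$ and wrong for every other $p$. The other half of the guess, "one solution up to symmetries", turns out to be right for every $p$. It has to be proved without a formula for the solution, and that is the subject of this lecture.

## 2. Statements, and the facts they rest on

A *weak solution* of (1) is a $u\in D^{1,p}$ with $\int|\nabla u|^{p-2}\nabla u\cdot\nabla\phi=\int(|x|^{-2p}*|u|^p)|u|^{p-2}u\,\phi$ for all $\phi\in C_c^\infty$. A positive, strictly decreasing radial solution $U(x)=U(|x|)$ normalized by $U(0)=1$ satisfies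
$$\begin{cases}|U'(r)|^{p-2}\left[\frac{1-N}{r}U'(r)-(p-1)U''(r)\right]=\left[\displaystyle\int_{\mathbb{R}^{N}}\frac{U^{p}(|y|)}{|(r,0,\cdots,0)-y|^{2p}}\,dy\right]U^{p-1}(r), & r>0,\\[2mm] U(0)=1,\ U'(0)=0,\ U(r)>0,\ U'(r)<0, & r>0.\end{cases}\tag{3}$$

**Definition.** A *solution of* (3) is a function $U$, continuous on $[0,\infty)$ and twice differentiable on $(0,\infty)$, which satisfies (3) and whose radial extension lies in $D^{1,p}(\mathbb R^N)$.

The one input that we take from the literature is a theorem of Wei Dai, Yafei Li and Zhao Liu, "Radial symmetry and sharp asymptotic behaviors of nonnegative solutions to $D^{1,p}$-critical quasi-linear static Schrödinger-Hartree equation involving $p$-Laplacian $-\Delta_p$", arXiv:2402.09079 (2024).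

**Known statement.** Every nonnegative $D^{1,p}$-weak solution $u\not\equiv0$ of (1) is positive, and radially symmetric and strictly decreasing about some point $x_0$; that is, $u(x)=\lambda^{\frac{N-p}p}U(\lambda(x-x_0))$ with $\lambda=u(x_0)^{\frac p{N-p}}>0$, where $U$ is some solution of (3).

In that statement $U$ may depend on $u$. The same paper conjectures that it does not: that (3) has a unique solution $\widehat U$, so that every nonnegative solution $u\not\equiv0$ is $\lambda^{\frac{N-p}p}\widehat U(\lambda(x-x_0))$. (There $\lambda$ is written with $u(0)$; the value at the center of symmetry $x_0$ is meant.) The conjecture is true.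

**Theorem A.** Let $N\ge3$, $1<p<N/2$. Then (3) has exactly one solution $\widehat U$. Consequently the nonnegative $D^{1,p}$-weak solutions $u\not\equiv0$ of (1) are exactly the functions $u(x)=\lambda^{\frac{N-p}p}\widehat U(\lambda(x-x_0))$ with $\lambda>0$, $x_0\in\mathbb R^N$, and here $\lambda=u(x_0)^{p/(N-p)}$.

Uniqueness will be proved for a family of weighted equations, at no extra cost. Let
$$1<p<N,\qquad 0<\varpi\le p,\qquad \varpi<N-p . \tag{4}$$
Then $2\varpi\le p+\varpi<N$.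

**Definition.** $\mathcal S_\varpi$ is the set of bounded, twice differentiable $u:(0,\infty)\to(0,\infty)$ with $u'<0$ and $u(|\cdot|)\in D^{1,p}(\mathbb R^N)$, such that for $r>0$
$$\big(r^{N-1}|u'|^{p-1}\big)'=r^{N-1}W_u\,u^{p-1},\qquad W_u(|x|)=|x|^{-(p-\varpi)}\int_{\mathbb R^N}\frac{|z|^{-(p-\varpi)}u(|z|)^p}{|x-z|^{2\varpi}}\,dz. \tag{5}$$

This is the radial form of $-\Delta_pu=|x|^{-(p-\varpi)}\big(|x|^{-2\varpi}*(|x|^{-(p-\varpi)}u^p)\big)u^{p-1}$. For $\varpi=p$ the weights disappear and (4) reads $1<p<\frac N2$. Since $U'<0$, we have $(r^{N-1}|U'|^{p-1})'=r^{N-1}|U'|^{p-2}\big[\frac{1-N}rU'-(p-1)U''\big]$, and a solution of (3) is bounded by $U(0)=1$. So every solution of (3) restricts to an element of $\mathcal S_p$. For example, if $p=\varpi=2$ and $N\ge5$, then $A(1+r^2)^{-(N-2)/2}\in\mathcal S_2$ for the $A$ found in Section 1.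

**Theorem B.** Assume (4). (i) Any two elements of $\mathcal S_\varpi$ are dilates of each other: $u_2=\mu^{\frac{N-p}p}u_1(\mu\,\cdot)$ for some $\mu>0$. (ii) For $u\in\mathcal S_\varpi$, the function $r\mapsto -ru'(r)/u(r)$ is strictly increasing from $0$ to $b=\frac{N-p}{p-1}$, and $\lim_{r\to\infty}r^bu(r)\in(0,\infty)$.

**Theorem C.** Let $N\ge3$, $1<p<N/2$. For real-valued $u\in D^{1,p}(\mathbb R^N)$,
$$\iint\frac{|u(x)|^p|u(y)|^p}{|x-y|^{2p}}\,dx\,dy\le\|\nabla\widehat U\|_p^{-p}\,\|\nabla u\|_p^{2p},$$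
with equality if and only if $u=A\,\widehat U(\mu(\cdot-x_0))$ for some $A\in\mathbb R$, $\mu>0$, $x_0\in\mathbb R^N$.

We use these textbook facts. Sobolev: $D^{1,p}\subset L^{p^*}$ with $p^*=\frac{Np}{N-p}$. Hardy: $\int|u|^p|x|^{-p}\le C\|\nabla u\|_p^p$ for $1<p<N$. Hardy–Littlewood–Sobolev. The rearrangement inequalities of Riesz and of Pólya–Szegő. Chebyshev: if $z,\pi$ are both decreasing and $\mu$ is a finite measure, then $\int z\pi\,d\mu\int d\mu\ge\int z\,d\mu\int\pi\,d\mu$. A function $\Psi\ge0$ is *log-concave* if $\Psi(\theta x+(1-\theta)x')\ge\Psi(x)^\theta\Psi(x')^{1-\theta}$ for $0<\theta<1$; examples on the line are $e^{-|t|}$ and the indicator of an interval. Prékopa: if $\Psi(x,t)$ is log-concave in $(x,t)$, then $\int\Psi(x,t)\,dx$ is log-concave in $t$. Finally, for a log-concave $k$ on $\mathbb R$,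
$$k(c_1)k(c_2)\ge k(c_0)k(c_3)\quad\text{if } c_0\le c_1,c_2\le c_3,\ c_1+c_2=c_0+c_3, \tag{6}$$
because $c_1=\theta c_0+(1-\theta)c_3$ and $c_2=(1-\theta)c_0+\theta c_3$ for some $\theta\in[0,1]$.

"Increasing" and "decreasing" are meant weakly unless "strictly" is added. We put $|S|=|S^{N-1}|$, $H=b^{p-1}$ and $\sigma=\frac N2-\varpi>0$. Condition (4) is assumed through Section 9.

## 3. Logarithmic variables: dilations become translations

The purpose of this section is to rewrite (5) on the line. For $u\in\mathcal S_\varpi$ put $t=\log r$ and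
$$f(t)=r^{N-p}u(r)^p,\qquad q(t)=r^pW_u(r),\qquad y(t)=-\frac{ru'(r)}{u(r)}>0,\qquad h=y^{p-1}.$$
First, $f'/f=N-p+p\,ru'/u=N-p-py$. Next, $r^{N-1}|u'|^{p-1}=r^{N-p}u^{p-1}h$. Apply $r\frac d{dr}$. By (5) the left side gives $r^NW_uu^{p-1}=r^{N-p}u^{p-1}q$; the right side gives $r^{N-p}u^{p-1}\big[(N-p)h-(p-1)yh+h'\big]$, and $yh=h^{p'}$. Hence
$$\frac{f'}f=N-p-py,\qquad h'=q+G(h),\qquad G(h):=(p-1)h^{p'}-(N-p)h. \tag{7}$$
For $q$, use polar coordinates $z=e^s\omega$ and $|e^te_1-e^s\omega|^2=e^{t+s}(2\cosh(t-s)-2\omega_1)$: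
$$q(t)=e^{\varpi t}\int e^{(N-p+\varpi)s}u(e^s)^p\,e^{-\varpi(t+s)}\,k(t-s)\,ds,$$
that is,
$$q=k*f,\qquad k(t):=\int_{S^{N-1}}(2\cosh t-2\omega_1)^{-\varpi}\,d\omega. \tag{8}$$
Conversely, (7) and (8) give (5) by reading the computation backwards. Replacing $u$ by $\mu^au(\mu\,\cdot)$ replaces $f,q,y,h$ by their translates by $\log\mu$, for instance $f(t+\log\mu)$. So $\mathcal S_\varpi$ is invariant under dilations, and uniqueness up to dilation becomes uniqueness up to translation for (7), (8).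

For the bubble with $p=2$ we get $y(t)=\frac{N-2}{1+e^{-2t}}$ and $f=A^2(2\cosh t)^{-(N-2)}$. Two different dilates of the bubble cross as functions of $r$: for $\mu>1$ the function $\mu^a v(\mu r)$ is larger than $v$ at $r=0$, while at infinity the ratio tends to $\mu^{a-b}<1$. But their functions $y$ are strictly ordered. This suggests comparing solutions through $y$, and not through $u$.

We record what can be said before looking at $k$.

**Step 1: $u\to0$ at infinity and $f\in L^1(\mathbb R)$.** The first holds because $u\in L^{p^*}$ is decreasing; the second is Hardy's inequality, since $\int_{\mathbb R}f\,dt=|S|^{-1}\int u^p|x|^{-p}dx<\infty$.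

**Step 2: $0<y<b$, hence $0<h<H$.** By (5), $g(r)=r^{N-1}|u'|^{p-1}$ has positive derivative, so it is strictly increasing. Since $|u'(\rho)|=g(\rho)^{1/(p-1)}\rho^{-(N-1)/(p-1)}$ and $\frac{N-1}{p-1}=b+1$,
$$u(r)=\int_r^\infty|u'|\,d\rho>g(r)^{\frac1{p-1}}\int_r^\infty\rho^{-b-1}d\rho=\frac{g(r)^{\frac1{p-1}}r^{-b}}b=\frac{r|u'(r)|}b .$$

**Step 3: $f$ is bounded and tends to $0$ at $\pm\infty$.** By Step 2, $|f'|\le Cf\in L^1$. So $f$ has limits at $\pm\infty$, and they are $0$ because $f\in L^1$. In particular $f\in L^1\cap L^\infty\subset L^2$.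

**Step 4: $g(0^+)=0$.** The limit exists since $g$ is increasing and positive. If it were positive, then $|u'|\ge c\,r^{-b-1}$, and $u$ would be unbounded near $0$.

## 4. The kernel

In this section $(m)_j=m(m+1)\cdots(m+j-1)$.

**Lemma 1.** (i) For $t\neq0$, $k(t)=|S|\sum_{j\ge0}a_je^{-(\varpi+2j)|t|}$ with $a_j=\frac{(\varpi)_j(1-\sigma)_j}{j!\,(N/2)_j}$.
(ii) For $t\ne0$, $k(t)=c\int_{\mathbb R}\beta(x)\beta(x+t)\,dx$ with $c>0$ and $\beta(x)=e^{\varpi x}(1-e^{2x})^{\sigma-1}1_{x<0}\in L^1$. Hence $k\in L^1$ and $\hat k=c|\hat\beta|^2>0$ everywhere.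
(iii) If $\sigma<1$, then $e^{\varpi|t|}k(t)$ is decreasing in $|t|>0$.
(iv) If $\sigma\ge1$, then $k$ is bounded, continuous, log-concave, and $k(0)>k(t)$ for $t\ne0$.

*Proof.* (i) Let $F(x)=|S|^{-1}\int_{S^{N-1}}|x-\omega|^{-2\varpi}d\omega$ for $|x|=\rho<1$. With $\omega_1=\cos\vartheta$,
$$(1-2\rho\omega_1+\rho^2)^{-\varpi}=(1-\rho e^{i\vartheta})^{-\varpi}(1-\rho e^{-i\vartheta})^{-\varpi}=\sum_nc_n(\omega_1)\rho^n,$$
where $|c_n|$ is at most the $n$-th coefficient of $(1-\rho)^{-2\varpi}$. So the series converges absolutely, and uniformly in $\omega$ for $\rho\le\rho_0<1$. The left side does not change under $(\omega_1,\rho)\mapsto(-\omega_1,-\rho)$, so $c_n$ is odd for odd $n$ and averages to $0$ over the sphere. Hence $F=\sum_ja_j\rho^{2j}$ for some numbers $a_j$. To identify them, compute $\Delta^jF(0)$ twice. From $\Delta|x-\omega|^{-2m}=2m(2m+2-N)|x-\omega|^{-2m-2}$, used for $m=\varpi,\varpi+1,\dots$, we get $\Delta^jF(0)=4^j(\varpi)_j(\varpi+1-\frac N2)_j$.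 From the series and $\Delta\rho^{2i}=2i(2i+N-2)\rho^{2i-2}$ we get $\Delta^jF(0)=a_j\prod_{i=1}^j2i(2i+N-2)=a_j4^jj!(N/2)_j$. Since $\varpi+1-\frac N2=1-\sigma$, this gives the stated $a_j$. Finally $|e^{-|t|}e_1-\omega|^2=e^{-|t|}(2\cosh t-2\omega_1)$, so $k(t)=|S|e^{-\varpi|t|}F(e^{-|t|}e_1)$.

(ii) $\beta\in L^1$ because $\varpi>0$ and $\sigma>0$. For $t>0$ and $\xi=e^{-2t}$ substitute $z=e^{2(x+t)}$:
$$\int\beta(x)\beta(x+t)\,dx=\tfrac12\xi^{\varpi/2}\int_0^1z^{\varpi-1}(1-z)^{\sigma-1}(1-\xi z)^{\sigma-1}dz .$$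
Expand $(1-\xi z)^{\sigma-1}=\sum_j\frac{(1-\sigma)_j}{j!}\xi^jz^j$ and use $B(\varpi+j,\sigma)=B(\varpi,\sigma)\frac{(\varpi)_j}{(\varpi+\sigma)_j}$ with $\varpi+\sigma=\frac N2$. The result is $\frac12B(\varpi,\sigma)e^{-\varpi t}\sum_ja_je^{-2jt}$, a positive multiple of the series in (i). Both sides are even in $t$. As $\beta\in L^1$ is real, $k\in L^1$ and $\hat k=c|\hat\beta|^2$. The substitution $z=e^{2x}$ gives
$$\hat\beta(\xi)=\tfrac12B\big(\tfrac{\varpi-i\xi}2,\sigma\big)=\frac{\Gamma(\frac{\varpi-i\xi}2)\Gamma(\sigma)}{2\,\Gamma(\frac{\varpi-i\xi}2+\sigma)}\ne0,$$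
since $\Gamma$ has no zeros and both arguments have positive real part.

(iii) If $\sigma<1$, all $a_j>0$, and (i) shows the claim.

(iv) If $\sigma\ge1$, then $2\varpi\le N-2<N-1$, so $k(0)=\int|e_1-\omega|^{-2\varpi}d\omega<\infty$. For fixed $\omega$ the integrand in (8) is strictly decreasing in $|t|$. Hence $k(0)>k(t)$ for $t\ne0$, $k$ is bounded, and it is continuous by dominated convergence. On $x<0$ the function $\log\beta=\varpi x+(\sigma-1)\log(1-e^{2x})$ is concave, so $(x,t)\mapsto\beta(x)\beta(x+t)$ is log-concave on $\mathbb R^2$, and by Prékopa its $x$-integral is log-concave in $t$. This integral is continuous in $t$ because $\beta\in L^1\cap L^\infty$, so it equals $k/c$ also at $t=0$. $\square$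

*Example.* If $\sigma=1$, then $a_j=0$ for $j\ge1$ and $k=|S|e^{-\varpi|t|}$ exactly. Take $N=6$, $p=\varpi=2$, so $k=|S^5|e^{-2|t|}$, and $k*\varphi=\psi$ means $-\psi''+4\psi=4|S^5|\varphi$. For $\psi=(2\cosh t)^{-2}$ we have $(\cosh^{-2})''=4\cosh^{-2}-6\cosh^{-4}$, so $-\psi''+4\psi=\frac64\cosh^{-4}t=24(2\cosh t)^{-4}$. Hence $k*(2\cosh t)^{-4}=\frac{|S^5|}6(2\cosh t)^{-2}$. On the other side of (7), the bubble has $h=y=4s$ with $s=(1+e^{-2t})^{-1}$ and $h'-G(h)=8s(1-s)-16s^2+16s=24s(1-s)=24(2\cosh t)^{-2}$. So (7), (8) hold with $f=A^2(2\cosh t)^{-4}$ and $A^2|S^5|=144$.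

**The form $D$.** For $\varphi,\psi\in L^2(\mathbb R)$ let $D(\varphi,\psi)=\iint k(t-x)\varphi(t)\psi(x)\,dt\,dx=\int\varphi\,(k*\psi)$. It is symmetric, bounded because $k\in L^1$, and by Lemma 1(ii) and Plancherel $D(\varphi,\varphi)>0$ for $\varphi\ne0$. So the strict Cauchy–Schwarz inequality $D(\varphi,\psi)^2<D(\varphi,\varphi)D(\psi,\psi)$ holds for linearly independent real $\varphi,\psi$. Since $k\in L^1$, $q=k*f$ is bounded and continuous for $u\in\mathcal S_\varpi$, and $h\in C^1$ by (7).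

The next two facts hold for bounded measurable $g\ge0$. They replace log-concavity when $\sigma<1$.

**Fact R1.** If $e^{-(N-\varpi)x}g(x)$ is decreasing, then $e^{-\varpi x}(k*g)(x)$ is decreasing on $\mathbb R$.

*Proof.* Let $\rho(z)=|z|^{-(N-\varpi)}g(\log|z|)$. The computation before (8) gives $(|\cdot|^{-2\varpi}*\rho)(e^xe_1)=e^{-\varpi x}\int e^{(N-\varpi)s}\rho(e^se_1)k(x-s)\,ds=e^{-\varpi x}(k*g)(x)$. Now $\rho$ is radially decreasing and tends to $0$ at infinity, and so is $|\cdot|^{-2\varpi}$. By the layer-cake formula both are superpositions of indicators of centered balls. So it suffices that $|B_R\cap(z+B_{R'})|$ is decreasing in $|z|$. It is $\int1_{B_R}(x)1_{B_{R'}}(x-z)\,dx$, hence log-concave in $z$ by Prékopa, and it is radial; an even log-concave function on a line through $0$ is decreasing in $|z|$. $\square$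

**Fact R2.** If $\sigma<1$ and $g=0$ on $(-\infty,x_0)$, then $e^{-\varpi x}(k*g)(x)$ is increasing on $(-\infty,x_0]$.

*Proof.* For $x<x'$ we have $e^{-\varpi x}k(x-x')=e^{-\varpi x'}\big[e^{\varpi(x'-x)}k(x'-x)\big]$, and by Lemma 1(iii) the bracket is increasing in $x$. Integrate against $g(x')$, $x'\ge x_0$. The endpoint $x=x_0$ follows by continuity of $k*g$. $\square$

## 5. Two ordered solutions, and a two-by-two determinant

How would one prove uniqueness? The first thing to try for an ODE is to prescribe data at one point. If $q(t)$ were a smooth function of $f(t)$ and $h(t)$, then (7) would be a planar system, and $(f,h)$ at one value of $t$ would fix the solution. Here $q(t)=(k*f)(t)$ involves all values of $f$, so data at one point fix nothing.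

The next thing to try is sliding. Translate one solution until $y_1(\cdot+\lambda)\ge y_2$, then move back to the last $\lambda$ for which this holds, and use a strong maximum principle to exclude contact. So suppose $y_1\ge y_2$, $y_1\not\equiv y_2$, and contact $h_1(t_0)=h_2(t_0)$. Then $h_1-h_2$ has a minimum at $t_0$, so $h_1'=h_2'$ there, and (7) gives $q_1(t_0)=q_2(t_0)$:
$$\int k(t_0-x)\,(f_1-f_2)(x)\,dx=0 .$$
This would be a contradiction if $f_1\ge f_2$. But $y_1\ge y_2$ orders the logarithmic derivatives of $f_1,f_2$, not the functions, and in fact $f_1-f_2$ must change sign, as we will see in (10). This is the point at which the maximum principle stops working. What is true is that $f_1/f_2$ is decreasing, so $f_1-f_2$ is first positive and then negative, in a balance fixed by an orthogonality relation. We now exploit exactly this.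

Let $(f_i,q_i,y_i,h_i)$, $i=1,2$, come from $u_1,u_2\in\mathcal S_\varpi$, with $y_1\ge y_2$ and $y_1\not\equiv y_2$.

**Step 1: an integrating factor.** By (7), $(h_1-h_2)'=q_1-q_2+\gamma(h_1-h_2)$ with $\gamma=\int_0^1G'(h_2+s(h_1-h_2))\,ds$. Since $G'(h)=p\,h^{1/(p-1)}-(N-p)$, we have $\gamma=py_*-(N-p)$ with $y_*$ continuous and $y_2\le y_*\le y_1$. Put $\omega=\exp(-\int_0^t\gamma)$. Then
$$\frac{\omega'}\omega=N-p-py_*,\qquad (\omega(h_1-h_2))'=\omega(q_1-q_2).$$
So $\omega$ satisfies the same kind of equation as the $f_i$. Comparing with $f_i'/f_i=N-p-py_i$, we see that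
$$e^{-(N-p)t}\omega\ \text{ and }\ \omega/f_2\ \text{ are decreasing},\qquad \omega/f_1\ \text{ is increasing}. \tag{9}$$
Hence $\omega\le Cf_2$ for $t\ge0$ and $\omega\le Cf_1$ for $t\le0$. Thus $\omega\in L^1\cap L^\infty$ and $\omega\to0$ at $\pm\infty$.

**Step 2: the balance.** As $h_1-h_2$ is bounded, $\omega(h_1-h_2)\to0$ at $\pm\infty$. Integrating over $(-\infty,t)$ and over $\mathbb R$,
$$\omega(h_1-h_2)(t)=\int_{-\infty}^t\omega\,k*(f_1-f_2)\,dx,\qquad D(\omega,f_1)=D(\omega,f_2)=:Z>0. \tag{10}$$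
The second relation reads $\int(k*\omega)(f_1-f_2)=0$ with $k*\omega>0$; this is why $f_1-f_2$ changes sign.

**Step 3: decomposition into steps.** Let $Y=f_1/f_2\in C^1$. Then $(\log Y)'=p(y_2-y_1)\le0$, so $Y$ is decreasing and nonconstant. Its limit at $-\infty$ is $(u_1(0^+)/u_2(0^+))^p<\infty$; let $Y_\infty\ge0$ be its limit at $+\infty$. So
$$Y(x)=Y_\infty+\int1_{x<\tau}\,d\nu(\tau),\qquad \nu=-Y'\,d\tau\ \text{ a finite nonzero positive measure}. \tag{11}$$
From (10), using $Z=D(\omega,f_2)$ in the first product and $Z=D(\omega,f_1)=D(\omega,f_2Y)$ in the second,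
$$Z\,\omega(h_1-h_2)(t)=D(\omega,f_2)\,D(\omega1_{<t},f_2Y)-D(\omega1_{<t},f_2)\,D(\omega,f_2Y).$$
Here $1_{<t}$ and $1_{\ge t}$ are the indicators of $(-\infty,t)$ and $[t,\infty)$. Insert (11). The $Y_\infty$ terms cancel, and
$$Z\,\omega(h_1-h_2)(t)=\int\big[D(\omega,f_2)D(\omega1_{<t},f_21_{<\tau})-D(\omega1_{<t},f_2)D(\omega,f_21_{<\tau})\big]d\nu(\tau).$$
Split $\omega=\omega1_{<t}+\omega1_{\ge t}$ and $f_2=f_21_{<\tau}+f_21_{\ge\tau}$ and write
$$m_{11}=D(\omega1_{<t},f_21_{<\tau}),\quad m_{12}=D(\omega1_{<t},f_21_{\ge\tau}),\quad m_{21}=D(\omega1_{\ge t},f_21_{<\tau}),\quad m_{22}=D(\omega1_{\ge t},f_21_{\ge\tau}).$$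
The bracket is $(m_{11}+m_{12}+m_{21}+m_{22})m_{11}-(m_{11}+m_{12})(m_{11}+m_{21})=m_{11}m_{22}-m_{12}m_{21}$. So
$$Z\,\omega(h_1-h_2)(t)=\int C(t,\tau)\,d\nu(\tau),\qquad C(t,\tau):=m_{11}m_{22}-m_{12}m_{21}. \tag{12}$$
The determinant $C$ is a covariance: it says whether "$s<t$" and "$s'<\tau$" are positively correlated under the measure with density $\omega(s)f_2(s')k(s-s')$. If we can show $C>0$, then $h_1>h_2$ everywhere, and contact is excluded.

## 6. Positivity of the determinant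

**Lemma 2.** Let $f,\omega>0$ be continuous, in $L^2\cap L^\infty(\mathbb R)$, with $e^{-(N-\varpi)x}f$, $e^{-(N-\varpi)x}\omega$ and $z:=\omega/f$ decreasing. Then for all $t,\tau\in\mathbb R$
$$C(t,\tau)=D(\omega1_{<t},f1_{<\tau})\,D(\omega1_{\ge t},f1_{\ge\tau})-D(\omega1_{<t},f1_{\ge\tau})\,D(\omega1_{\ge t},f1_{<\tau})>0 .$$

All these numbers are finite and positive and the integrands are nonnegative, so Tonelli's theorem applies throughout.

**The case $\sigma\ge1$.** Here pointwise positivity is available. $C(t,\tau)$ is the integral over $s_1<t\le s_2$, $s_1'<\tau\le s_2'$ of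
$$\omega(s_1)\omega(s_2)f(s_1')f(s_2')\big[k(s_1-s_1')k(s_2-s_2')-k(s_1-s_2')k(s_2-s_1')\big]. \tag{13}$$
The numbers $s_1-s_1'$ and $s_2-s_2'$ lie between $s_1-s_2'$ and $s_2-s_1'$, and both pairs have the same sum. By (6) the bracket is $\ge0$. At a point with $s_1=s_1'<\min(t,\tau)$ and $s_2=s_2'>\max(t,\tau)$, which is interior to the domain, it equals $k(0)^2-k(s_2-s_1)^2>0$, and by continuity it is positive nearby. So $C(t,\tau)>0$.

**Why this fails for $\sigma<1$.** The bracket in (13) can be negative, even for $t=\tau$. Take $t=\tau=0$, $s_1=-\epsilon$, $s_1'=-M$, $s_2'=0$, $s_2=M$, and write $k=|S|e^{-\varpi|\cdot|}\Theta$ with $\Theta(x)=\sum a_je^{-2j|x|}$, all $a_j>0$, $a_0=1$. The bracket is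
$$|S|^2e^{-2\varpi M}\big[e^{\varpi\epsilon}\Theta(M-\epsilon)\Theta(M)-e^{-\varpi\epsilon}\Theta(\epsilon)\Theta(2M)\big].$$
As $M\to\infty$ the square bracket tends to $e^{\varpi\epsilon}-e^{-\varpi\epsilon}\Theta(\epsilon)$, which is negative for small $\epsilon$ because $\Theta(0^+)>1$. So for $\sigma<1$ positivity has to come from the integral. This regime cannot be avoided: for $\varpi=p$ it is $\frac N2-1<p<\frac N2$, and when $N=3$ it contains all admissible $p$. The idea is to combine positive definiteness of $D$, which handles the diagonal part, with the monotone ratios that R1 and R2 provide.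

**The case $\sigma<1$, Step 1: $\tau=t$.** Put $\alpha=f1_{<t}$, $\bar\alpha=f1_{\ge t}$ and $\varrho:=D(\alpha,\alpha)/D(\alpha,\bar\alpha)$. We separate the two rows of the determinant by the number $\varrho$: we show
$$\text{(a)}\ \ D(\omega1_{<t},\alpha)\ge\varrho\,D(\omega1_{<t},\bar\alpha),\qquad \text{(b)}\ \ D(\omega1_{\ge t},\alpha)<\varrho\,D(\omega1_{\ge t},\bar\alpha).$$
These give $C(t,t)\ge D(\omega1_{<t},\bar\alpha)\big[\varrho\,D(\omega1_{\ge t},\bar\alpha)-D(\omega1_{\ge t},\alpha)\big]>0$.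

*Proof of* (a). The function $e^{-(N-\varpi)x}\alpha$ is decreasing, so $e^{-\varpi x}k*\alpha$ is decreasing by R1. By R2, $e^{-\varpi x}k*\bar\alpha$ is increasing on $(-\infty,t]$. Hence $\pi:=(k*\alpha)/(k*\bar\alpha)$ is decreasing on $(-\infty,t]$. Let $d\mu=f\,(k*\bar\alpha)\,dx$ on $(-\infty,t)$. Then
$$\int z\pi\,d\mu=D(\omega1_{<t},\alpha),\quad\int d\mu=D(\alpha,\bar\alpha),\quad\int z\,d\mu=D(\omega1_{<t},\bar\alpha),\quad\int\pi\,d\mu=D(\alpha,\alpha),$$
all finite. So (a) reads $\int z\pi\,d\mu\int d\mu\ge\int z\,d\mu\int\pi\,d\mu$, which is Chebyshev's inequality, since $z$ and $\pi$ are both decreasing.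

*Proof of* (b). On the right half we cannot use R2 for $\bar\alpha$. We decompose $z$ into steps instead. Let $z_\infty=\lim_{+\infty}z\ge0$. As $z$ is continuous and decreasing, $z(x')=z_\infty+\int_{(t,\infty)}1_{x'<x}\,d(-z)(x)$ for $x'\ge t$. Multiplying by $f1_{\ge t}$,
$$\omega1_{\ge t}=z_\infty\bar\alpha+\int_{(t,\infty)}B_x\,d(-z)(x),\qquad B_x=f1_{[t,x)},\quad B_\infty:=\bar\alpha .$$
Since $z>0$, either $z_\infty>0$ or the measure $d(-z)$ on $(t,\infty)$ is nonzero. As $D(\cdot,\alpha)$ and $D(\cdot,\bar\alpha)$ are linear, it suffices to show, for every $x\in(t,\infty]$ and $B=B_x$,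
$$D(B,\bar\alpha)D(\alpha,\alpha)>D(B,\alpha)D(\alpha,\bar\alpha).$$
Write $\bar\alpha=B+E$ with $E=f1_{\ge x}$ (and $E=0$ if $x=\infty$). The difference of the two sides is
$$\big[D(B,B)D(\alpha,\alpha)-D(B,\alpha)^2\big]+\big[D(B,E)D(\alpha,\alpha)-D(B,\alpha)D(\alpha,E)\big].$$
The first bracket is $>0$ by the strict Cauchy–Schwarz inequality: $B$ and $\alpha$ are nonzero with disjoint supports up to a null set, hence linearly independent. If $x=\infty$ the second bracket is $0$. If $x<\infty$, R2 for $E$ and R1 for $\alpha$ show that $\chi=(k*E)/(k*\alpha)$ is increasing on $(-\infty,x]$. So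
$$D(B,E)=\int_t^xf\chi\,(k*\alpha)\ge\chi(t)D(B,\alpha),\qquad D(\alpha,E)=\int_{-\infty}^tf\chi\,(k*\alpha)\le\chi(t)D(\alpha,\alpha),$$
and the second bracket is at least $\chi(t)D(B,\alpha)D(\alpha,\alpha)-D(B,\alpha)\chi(t)D(\alpha,\alpha)=0$. This proves (b).

**Step 2: $t<\tau$, reduced to $t=\tau$.** Let $F(t)=D(\omega1_{<t},f1_{<\tau})$ and $\mathcal G(t)=D(\omega1_{<t},f1_{\ge\tau})$, and let $F(\infty),\mathcal G(\infty)$ be the values with $1_{<t}$ replaced by $1$. Then $C(t,\tau)=F(t)(\mathcal G(\infty)-\mathcal G(t))-\mathcal G(t)(F(\infty)-F(t))=F(t)\mathcal G(\infty)-\mathcal G(t)F(\infty)$, so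
$$C(t,\tau)>0\iff F(t)/\mathcal G(t)>F(\infty)/\mathcal G(\infty).$$
Now $F(t)/\mathcal G(t)$ is the average over $(-\infty,t)$, with weight $\omega\,k*(f1_{\ge\tau})$, of the function $k*(f1_{<\tau})/k*(f1_{\ge\tau})$, which by R1 and R2 is decreasing on $(-\infty,\tau]$. So the average is decreasing in $t\le\tau$, and $F(t)/\mathcal G(t)\ge F(\tau)/\mathcal G(\tau)>F(\infty)/\mathcal G(\infty)$, the last step being $C(\tau,\tau)>0$.

**Step 3: $t>\tau$, by exchanging the roles of $\omega$ and $f$.** Let $F^*(\tau)=D(f1_{<\tau},\omega1_{<t})$ and $\mathcal G^*(\tau)=D(f1_{<\tau},\omega1_{\ge t})$. As before $C(t,\tau)=F^*(\tau)(\mathcal G^*(\infty)-\mathcal G^*(\tau))-(F^*(\infty)-F^*(\tau))\mathcal G^*(\tau)=F^*(\tau)\mathcal G^*(\infty)-\mathcal G^*(\tau)F^*(\infty)$. The quotient $F^*(\tau)/\mathcal G^*(\tau)$ is the average over $(-\infty,\tau)$, with weight $f\,k*(\omega1_{\ge t})$, of $k*(\omega1_{<t})/k*(\omega1_{\ge t})$. By R1 (here we use that $e^{-(N-\varpi)x}\omega$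 is decreasing) and R2 this is decreasing on $(-\infty,t]$. So $F^*(\tau)/\mathcal G^*(\tau)\ge F^*(t)/\mathcal G^*(t)>F^*(\infty)/\mathcal G^*(\infty)$, the last step being $C(t,t)>0$. Lemma 2 is proved. $\square$

## 7. The two ends of the line

Contact in the sliding argument may also escape to $t=\pm\infty$. So we need the leading behavior of $h$ at both ends.

**A splitting of the kernel.** By Lemma 1, $e^{\varpi x}k(x)=|S|1_{x>0}+K_2(x)$ with $K_2\in L^1(\mathbb R)$: it is $O(e^{-2x})$ at $+\infty$ by the series, $O(e^{2\varpi x})$ at $-\infty$, and integrable near $0$ because $k$ is. As $k$ is even, $e^{-\varpi x}k(x)=|S|1_{x<0}+K_2(-x)$.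

**The end $-\infty$.** For $u\in\mathcal S_\varpi$ let $\Phi=e^{-\varpi x}f$. Since $u$ is bounded and $N-p>\varpi$, $\Phi=O(e^{(N-p-\varpi)x})$ at $-\infty$; and $\Phi=O(e^{-\varpi x})$ at $+\infty$. So $\Phi\in L^1\cap L^\infty$ and $\Phi\to0$ at $-\infty$. Hence, as $t\to-\infty$,
$$e^{-\varpi t}q(t)=|S|\int_t^\infty\Phi\,dx+\big(K_2(-\cdot)*\Phi\big)(t)\ \longrightarrow\ V_0:=|S|\int_{\mathbb R}e^{-\varpi x}f\,dx\in(0,\infty); \tag{14}$$
the convolution tends to $0$ by dominated convergence. By Step 4 of Section 3, $r^{N-p}u^{p-1}h=g(r)=\int_0^r\rho^{N-1}W_uu^{p-1}d\rho$. With $\rho=e^x$,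
$$h(t)=e^{-(N-p)t}u(e^t)^{1-p}\int_{-\infty}^te^{(N-p)x}u(e^x)^{p-1}q(x)\,dx .$$
As $u(0^+)\in(0,\infty)$ and $q\sim V_0e^{\varpi x}$,
$$e^{-\varpi t}h(t)\to\frac{V_0}{N-p+\varpi}\qquad(t\to-\infty). \tag{15}$$

**The end $+\infty$.** Let $d=\min(\varpi,b)$. For $t\ge1$ let $\theta(t)=e^{-\varpi t}$ if $b>\varpi$, $\theta(t)=e^{-bt}$ if $b<\varpi$, $\theta(t)=te^{-\varpi t}$ if $b=\varpi$. In all cases, for $s\ge0$ and $t\ge1$,
$$\frac{\theta(t+s)}{\theta(t)}\le(1+s)e^{-ds},\qquad \frac{\theta(t+s)}{\theta(t)}\to e^{-ds}\quad(t\to\infty), \tag{16}$$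
and the limit holds locally uniformly in $s\in\mathbb R$.

**Lemma 3.** For $u\in\mathcal S_\varpi$, as $t\to+\infty$: $h(t)\to H$, $e^{bt}f(t)\to C_f\in(0,\infty)$, and $(H-h(t))/\theta(t)\to\kappa\in(0,\infty)$.

*Proof.* $G$ is convex, vanishes at $0$ and at $H=b^{p-1}$, is negative on $(0,H)$, and $G'(H)=pb-(N-p)=b$. Recall $0<h<H$. As $f$ is bounded, $f\to0$ and $k\in L^1$, we have $q\to0$ at $+\infty$.

**Step 1: $h\to H$.** Otherwise there are $\epsilon>0$ and $t_n\to\infty$ with $h(t_n)\le H-\epsilon$; we may take $\epsilon<H$. Choose $\epsilon'\in(0,H-\epsilon)$ with $p\,\epsilon'^{1/(p-1)}<\frac{N-p}2$. For $t$ large, $q<\frac12\min_{[\epsilon',H-\epsilon]}|G|$, so $h'=q+G(h)$ is negative and bounded away from $0$ whenever $h\in[\epsilon',H-\epsilon]$. Starting from a large $t_n$, $h$ cannot cross $H-\epsilon$ upward, it must reach $\epsilon'$ in finite time, and then it stays $\le\epsilon'$. So eventually $py\le\frac{N-p}2$ and $f'/f=N-p-py\ge\frac{N-p}2$,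 which contradicts $f\to0$.

**Step 2: exponential decay, and the limit of $e^{bt}f$.** By Step 1, $y\to b$ and $f'/f\to N-p-pb=-b$. Fix $c\in(0,d)$. Then $f\le Ce^{-ct}$ on $\mathbb R$. Since $k=O(e^{-\varpi|x|})$ away from $0$, $\int k(x)e^{cx}dx<\infty$, and so $q\le Ce^{-ct}$. Put $\eta=H-h>0$ and $B=-G(H-\eta)/\eta=b+O(\eta)$. Then $\eta'=B\eta-q$. As $\eta$ is bounded and $B\ge\frac b2$ for large $t$, integrating $(e^{-\int^tB}\eta)'=-e^{-\int^tB}q$ from $t$ to $\infty$ gives
$$\eta(t)=\int_t^\infty e^{-\int_t^xB}q(x)\,dx\qquad(t\text{ large}). \tag{17}$$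
Hence $\eta\le Ce^{-ct}$, and $b-y=O(\eta)$ and $B-b=O(\eta)$ are integrable at $+\infty$. Since $(\log e^{bt}f)'=b+N-p-py=p(b-y)$, we get $e^{bt}f\to C_f\in(0,\infty)$.

**Step 3: $q/\theta$ has a limit $\kappa_0\in(0,\infty)$.** Let $F=e^{\varpi x}f$, so $e^{\varpi t}q(t)=|S|\int_{-\infty}^tF\,dx+(K_2*F)(t)$, and $F$ is integrable at $-\infty$. If $b>\varpi$, then $F\in L^1\cap L^\infty$ and $F\to0$ at $+\infty$, so $e^{\varpi t}q\to|S|\int F$. If $b=\varpi$, then $F$ is bounded and $F\to C_f$ at $+\infty$, so $K_2*F$ is bounded and $e^{\varpi t}q/t\to|S|C_f$. If $b<\varpi$, then $e^{bt}q=(e^{bx}k)*(e^{bx}f)$ with $e^{bx}k\in L^1$ and $e^{bx}f$ bounded with limit $C_f$ at $+\infty$, so $e^{bt}q\to C_f\int e^{bx}k\,dx$.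

**Step 4: the limit of $\eta/\theta$.** As $B-b$ is integrable at $+\infty$, $e^{-\int_t^xB}=e^{-b(x-t)}(1+o(1))$ uniformly in $x\ge t$ as $t\to\infty$. Substitute $x=t+s$ in (17) and divide by $\theta(t)$. By (16) and dominated convergence
$$\frac{\eta(t)}{\theta(t)}=\int_0^\infty e^{-bs}(1+o(1))\frac{q(t+s)}{\theta(t+s)}\frac{\theta(t+s)}{\theta(t)}\,ds\to\kappa_0\int_0^\infty e^{-(b+d)s}ds=\frac{\kappa_0}{b+d}=:\kappa .\qquad\square$$

If $\lambda_n\to\lambda$, then (15), Lemma 3 and (16) give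
$$t_n\to-\infty:\ e^{-\varpi t_n}h(t_n+\lambda_n)\to\frac{e^{\varpi\lambda}V_0}{N-p+\varpi};\qquad t_n\to+\infty:\ \frac{H-h(t_n+\lambda_n)}{\theta(t_n)}\to\kappa e^{-d\lambda}. \tag{18}$$
For the dilate of $u$ whose data are translated by $\lambda$, the constant $V_0$ becomes $|S|\int e^{-\varpi x}f(x+\lambda)\,dx=e^{\varpi\lambda}V_0$.

## 8. Strict comparison on the line and at $-\infty$

**Proposition 4.** Let $(f_i,q_i,y_i,h_i)$, $i=1,2$, come from $u_1,u_2\in\mathcal S_\varpi$, with constants $V_{0,i}$. If $y_1\ge y_2$ on $\mathbb R$ and $y_1\not\equiv y_2$, then $y_1>y_2$ on $\mathbb R$ and $V_{0,1}>V_{0,2}$.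

*Proof.* We use $\omega$, $Y$, $\nu$ and (9)–(12) from Section 5.

**Step 1: $y_1>y_2$ everywhere.** We check the hypotheses of Lemma 2 for $(\omega,f_2)$. Both functions are positive, continuous and in $L^1\cap L^\infty$. The functions $e^{-(N-p)x}f_2=u_2^p$ and $e^{-(N-p)x}\omega$ are decreasing; multiplying by $e^{-(p-\varpi)x}$, which is decreasing because $\varpi\le p$, we see that $e^{-(N-\varpi)x}f_2$ and $e^{-(N-\varpi)x}\omega$ are decreasing. And $\omega/f_2$ is decreasing by (9). So $C(t,\tau)>0$ for all $t,\tau$, and (12) gives $h_1>h_2$, i.e. $y_1>y_2$, on $\mathbb R$.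

**Step 2: $V_{0,1}>V_{0,2}$ when $\sigma<1$.** The aim is to propagate the sign of $q_1-q_2$ from $-\infty$. By (10), $\int(k*\omega)f_2(Y-1)=0$ with $(k*\omega)f_2>0$ and $Y$ continuous and nonconstant, so $Y-1$ takes both signs. Choose $\tau$ with $Y(\tau)=1$ and put $\varphi_\pm=f_2(Y-1)_\pm$. As $Y$ is decreasing, $\varphi_+=0$ on $[\tau,\infty)$ and $\varphi_-=0$ on $(-\infty,\tau]$. Both are bounded, and $e^{-(N-\varpi)x}\varphi_+=e^{-(N-\varpi)x}f_2\cdot(Y-1)_+$ is decreasing. By R1 and R2,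
$$e^{-\varpi x}(q_1-q_2)=e^{-\varpi x}k*\varphi_+-e^{-\varpi x}k*\varphi_-$$
is decreasing on $(-\infty,\tau]$. By (14) its limit at $-\infty$ is $V_{0,1}-V_{0,2}$. If this were $\le0$, then $q_1\le q_2$ on $(-\infty,\tau]$, and (10) would give $\omega(h_1-h_2)(\tau)\le0$, which contradicts Step 1.

**Step 3: $V_{0,1}>V_{0,2}$ when $\sigma\ge1$.** By (6), $k(x_1-s_1)k(x_2-s_2)\ge k(x_2-s_1)k(x_1-s_2)$ for $x_1<x_2$ and $s_1<s_2$. Integrate against $f_2(s_1)f_2(s_2)$ over $s_1<\tau\le s_2$: the quotient $k*(f_21_{<\tau})/k*(f_21_{\ge\tau})$ is decreasing, hence so is $k*(f_21_{<\tau})/k*f_2$, for each $\tau$. Integrating in $\nu$ and using (11),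
$$\frac{q_1}{q_2}=\frac{k*(f_2Y)}{k*f_2}=Y_\infty+\int\frac{k*(f_21_{<\tau})}{k*f_2}\,d\nu(\tau)$$
is decreasing, with limit $V_{0,1}/V_{0,2}$ at $-\infty$. If this limit were $\le1$, then $q_1\le q_2$ everywhere, and (10) would again contradict Step 1. $\square$

## 9. Sliding from both sides: proof of Theorem B

Proposition 4 excludes contact at finite points and at $-\infty$. It says nothing about contact at $+\infty$, and we will not exclude it. Instead we slide from both sides: if both motions are stopped at $+\infty$, they are stopped at the same shift.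

Let $u_1,u_2\in\mathcal S_\varpi$, with limits $\kappa_1,\kappa_2$ from Lemma 3, and let $\Lambda^+=\{\lambda:\ y_1(t+\lambda)\ge y_2(t)\ \text{for all } t\}$. This set is closed.

**Step 1: $\Lambda^+\supset[\lambda_*,\infty)$ for some $\lambda_*$.** By (15) and Lemma 3 there are $T\ge1$ and $0<c<C$ with $ce^{\varpi t}\le h_i\le Ce^{\varpi t}$ for $t\le-T$ and $c\,\theta\le H-h_i\le C\theta$ for $t\ge T$. Let $m=\inf_{[-T,\infty)}h_1$; it is positive because $h_1>0$ is continuous and tends to $H$. Choose $T'\ge T$ with $Ce^{-\varpi T'}\le m$. Let $\lambda$ be large, so large that $C(1+\lambda)e^{-d\lambda}\le c$, $ce^{\varpi\lambda}\ge C$, and the second item below holds.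

- If $t\ge T$, then by (16) $H-h_1(t+\lambda)\le C\theta(t+\lambda)\le c\,\theta(t)\le H-h_2(t)$.
- If $-T'\le t\le T$, then $h_1(t+\lambda)$ is uniformly close to $H>\max_{[-T',T]}h_2$.
- If $t\le-T'$ and $t+\lambda\ge-T$, then $h_1(t+\lambda)\ge m\ge Ce^{\varpi t}\ge h_2(t)$.
- If $t\le-T'$ and $t+\lambda\le-T$, then $h_1(t+\lambda)\ge ce^{\varpi\lambda}e^{\varpi t}\ge Ce^{\varpi t}\ge h_2(t)$.

**Step 2: the critical shift.** Let $\lambda^+=\inf\{\lambda_*:[\lambda_*,\infty)\subset\Lambda^+\}$. It is finite, because for fixed $t$ we have $y_1(t+\lambda)\to0<y_2(t)$ as $\lambda\to-\infty$. By closedness $[\lambda^+,\infty)\subset\Lambda^+$.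

**Step 3: what stops the motion.** We claim that either $y_1(\cdot+\lambda^+)\equiv y_2$, or $\kappa_1e^{-d\lambda^+}=\kappa_2$.

Suppose $y_1(\cdot+\lambda^+)\not\equiv y_2$. By definition of $\lambda^+$ there are $\lambda_n<\lambda^+$, $\lambda_n\to\lambda^+$, and $t_n$ with $y_1(t_n+\lambda_n)<y_2(t_n)$. Proposition 4 applies to the dilate of $u_1$ with data translated by $\lambda^+$ and to $u_2$. Pass to a subsequence. If $t_n\to t_0\in\mathbb R$, then $y_1(t_0+\lambda^+)\le y_2(t_0)$, which contradicts the strict inequality in Proposition 4. If $t_n\to-\infty$, then (18) gives $e^{\varpi\lambda^+}V_{0,1}\le V_{0,2}$, which contradicts the second part of Proposition 4. If $t_n\to+\infty$, then (18) gives $\kappa_1e^{-d\lambda^+}\ge\kappa_2$, while $y_1(\cdot+\lambda^+)\ge y_2$ gives $\kappa_1e^{-d\lambda^+}\le\kappa_2$. Hence equality.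

**Step 4: the motion from the other side.** Exchange the roles of $u_1$ and $u_2$, and write $-\lambda^-$ for the resulting critical shift. Then $y_2(t-\lambda^-)\ge y_1(t)$ for all $t$, i.e. $y_1(\cdot+\lambda^-)\le y_2$, and either $y_1(\cdot+\lambda^-)\equiv y_2$ or $\kappa_2e^{d\lambda^-}=\kappa_1$, i.e. $\kappa_1e^{-d\lambda^-}=\kappa_2$. If neither motion ended in an identity, then $\lambda^+=\lambda^-=d^{-1}\log(\kappa_1/\kappa_2)$, and
$$y_1(\cdot+\lambda^+)\ge y_2\ge y_1(\cdot+\lambda^-)=y_1(\cdot+\lambda^+),$$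
an identity after all. So in all cases $y_1(\cdot+\lambda)\equiv y_2$ for some $\lambda$.

**Step 5: Theorem B(i).** By (7), $f_1(\cdot+\lambda)$ and $f_2$ have the same logarithmic derivative, so $f_1(\cdot+\lambda)=Af_2$ with a constant $A>0$; and $q_1(\cdot+\lambda)=q_2$, because $q=h'-G(h)$. As $q_i=k*f_i$ and $q_2>0$, $A=1$. With $\mu=e^\lambda$ this reads $(\mu r)^{N-p}u_1(\mu r)^p=r^{N-p}u_2(r)^p$, i.e. $u_2(r)=\mu^{\frac{N-p}p}u_1(\mu r)$.

**Step 6: Theorem B(ii).** Take $u_1=u_2=u$, so $\kappa_1=\kappa_2$. By Step 3, either $y(\cdot+\lambda^+)\equiv y$, which forces $\lambda^+=0$ since $y$ has the different limits $0$ and $b$ at $-\infty$ and $+\infty$ and so is not periodic; or $e^{-d\lambda^+}=1$. In both cases $\lambda^+=0$, i.e. $y(t+\lambda)\ge y(t)$ for all $\lambda\ge0$. For $\lambda>0$ the two sides are not identical, again because $y$ is not periodic, so Proposition 4 makes the inequality strict. The limits of $y$ are (15) and Lemma 3. Finally $e^{bt}f=r^{b+(p-1)b}u^p=(r^bu)^p\to C_f\in(0,\infty)$.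 Theorem B is proved. $\square$

**Corollary 5.** Let $N\ge3$, $1<p<\frac N2$. Then (3) has at most one solution.

*Proof.* Let $\varpi=p$. Two solutions $U_1,U_2$ of (3) lie in $\mathcal S_p$, so $U_2=\mu^{\frac{N-p}p}U_1(\mu\,\cdot)$. Let $r\to0$: $1=\mu^{\frac{N-p}p}$, so $\mu=1$. $\square$

## 10. Existence by maximization, and Theorem A

It remains to produce a solution. Let $N\ge3$, $1<p<\frac N2$, $\varpi=p$. For $v\in D^{1,p}$ let
$$\mathcal D[v]=\mathcal B(|v|^p,|v|^p),\qquad \mathcal B(g_1,g_2)=\iint\frac{g_1(x)g_2(y)}{|x-y|^{2p}}\,dx\,dy .$$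
By Hardy–Littlewood–Sobolev, $\mathcal B$ is a bounded bilinear form on $L^{N/(N-p)}$, since $2\frac{N-p}N+\frac{2p}N=2$. With Sobolev's inequality ($|v|^p\in L^{N/(N-p)}$ means $v\in L^{p^*}$), $\Lambda=\sup\{\mathcal D[v]:\|\nabla v\|_p=1\}\in(0,\infty)$.

**Step 1: radial functions on the line.** For radial $u\in D^{1,p}$ put $w(t)=r^au(r)$. Such $u$ is locally absolutely continuous on $(0,\infty)$ and $ru'=r^{-a}(w'-aw)$. So, for $u\ge0$ and $f=w^p$, using $ap=N-p$ and (8),
$$\|\nabla u\|_p^p=|S|\int|w'-aw|^p\,dt=:e(w),\qquad \mathcal D[u]=|S|\,D(f,f).$$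
By Hardy, $\|w\|_p^p=|S|^{-1}\int|u|^p|x|^{-p}\le C\|\nabla u\|_p^p$. Hence $w\in W^{1,p}(\mathbb R)$ and $e(w)$ is comparable to $\|w\|_{W^{1,p}}^p$. Conversely, let $w\in W^{1,p}(\mathbb R)$ and approximate it in $W^{1,p}$ by functions in $C_c^\infty(\mathbb R)$. The corresponding functions in $C_c^\infty(\mathbb R^N\setminus\{0\})$ are Cauchy in $D^{1,p}$ and converge in $L^p(|x|^{-p}dx)$ to $|x|^{-a}w(\log|x|)$, which therefore lies in $D^{1,p}$.

**Step 2: a maximizing sequence that does not vanish.** Replace $v$ by the symmetric decreasing rearrangement of $|v|$: by Riesz $\mathcal D$ does not decrease, by Pólya–Szegő $\|\nabla v\|_p$ does not increase, and rescaling to norm $1$ does not decrease $\mathcal D$. So there is a maximizing sequence of nonnegative radially decreasing $u_n$ with $\|\nabla u_n\|_p=1$. Let $w_n$, $f_n=w_n^p$ be as in Step 1. Then $w_n$ is bounded in $W^{1,p}(\mathbb R)\subset L^\infty$. As $D(f_n,f_n)\le\|k\|_1\|f_n\|_2^2\le\|k\|_1\|f_n\|_1\sup f_n$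 and $D(f_n,f_n)\to\Lambda/|S|>0$, we have $\sup f_n\ge c>0$. Dilating $u_n$ translates $w_n$ and changes neither $\|\nabla u_n\|_p$ nor $\mathcal D[u_n]$, so we may assume $w_n(0)\ge c'>0$. Pass to a subsequence with $w_n\rightharpoonup w$ in $W^{1,p}$ and locally uniformly; $w\ge0$ and $w(0)\ge c'$.

**Step 3: cutting the sequence in two.** The purpose is to show that no mass escapes to $\pm\infty$. Choose $R_j\to\infty$ and a subsequence $w_j:=w_{n_j}$ (with $f_j=w_j^p$) such that $\|w_j-w\|_{L^p(|t|\le2R_j)}\le1/j$. As $w\in L^p$, $\int_{R_j\le|t|\le2R_j}w_j^p\to0$. The interval $[R_j,2R_j]$ contains $\lfloor R_j\rfloor$ non-overlapping unit intervals, so we can choose $[\rho_j,\rho_j+1]\subset[R_j,2R_j]$ with $\int_{\rho_j\le|t|\le\rho_j+1}|w_j'|^p\to0$. Let $\zeta_j=1$ on $|t|\le\rho_j$, $\zeta_j=0$ on $|t|\ge\rho_j+1$, linear in between, and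
$$w_j^1=\zeta_jw_j,\quad w_j^2=(1-\zeta_j)w_j,\quad e_j^i=e(w_j^i),\quad f_j^i=(w_j^i)^p .$$
On the shell $\rho_j\le|t|\le\rho_j+1$ the functions $w_j^i$ and $(w_j^i)'$ tend to $0$ in $L^p$; off it one of $w_j^1,w_j^2$ equals $w_j$ and the other is $0$. So $e_j^1+e_j^2\le1+o(1)$.

Next, $D(f_j,f_j)=D(f_j^1,f_j^1)+D(f_j^2,f_j^2)+o(1)$. Indeed $\|f_j1_{R_j\le|t|\le2R_j}\|_2^2\le\sup f_j\int_{R_j\le|t|\le2R_j}w_j^p\to0$. The remainder $f_j-f_j^1-f_j^2=w_j^p(1-\zeta_j^p-(1-\zeta_j)^p)\in[0,f_j]$ is supported in $R_j\le|t|\le2R_j$, so all terms that contain it are $o(1)$. In $D(f_j^1,f_j^2)$ the parts of $f_j^1,f_j^2$ supported in $R_j\le|t|\le2R_j$ contribute $o(1)$. What remains involves $f_j^1$ on $|t|\le R_j$ and $f_j^2$ on $|x|\ge2R_j$, and is at most $\|k1_{|\cdot|\ge R_j}\|_1\|f_j\|_2^2\to0$.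

**Step 4: strong convergence.** By Step 1 and the definition of $\Lambda$, $|S|D(f_j^i,f_j^i)\le\Lambda(e_j^i)^2$. So $\Lambda\le\Lambda\big((e_j^1)^2+(e_j^2)^2\big)+o(1)$, while $(e_j^1+e_j^2)^2\le1+o(1)$. Subtracting, $2e_j^1e_j^2\le o(1)$. As $w_j^1(0)=w_j(0)\ge c'$ and $\|w_j^1\|_\infty\le C(e_j^1)^{1/p}$, $\liminf e_j^1>0$. So $e_j^2\to0$, i.e. $w_j^2\to0$ in $W^{1,p}$. Since $w_j=w_j^2$ on $|t|\ge2R_j$, we get $w_j\to w$ in $L^p(\mathbb R)$. From $|w_j^p-w^p|\le p(w_j^{p-1}+w^{p-1})|w_j-w|$ and Hölder, $f_j\to f:=w^p$ in $L^1$, and, as these functions are uniformly bounded, in $L^2$.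

**Step 5: a maximizer.** Let $u(x)=|x|^{-a}w(\log|x|)\in D^{1,p}$. Then $\mathcal D[u]=\lim|S|D(f_j,f_j)=\Lambda$. The functional $e$ is convex and continuous on $W^{1,p}$, hence weakly lower semicontinuous, so $\|\nabla u\|_p\le1$. By definition of $\Lambda$, $\Lambda=\mathcal D[u]\le\Lambda\|\nabla u\|_p^{2p}$, so $\|\nabla u\|_p=1$. Thus $u\ge0$ maximizes $\mathcal D[v]/\|\nabla v\|_p^{2p}$ on $D^{1,p}\setminus\{0\}$.

**Step 6: the Euler–Lagrange equation.** Let $v\ge0$ be any maximizer with $\|\nabla v\|_p=1$, and $\phi\in C_c^\infty$. By dominated convergence $\frac d{ds}\|\nabla(v+s\phi)\|_p^p\big|_{s=0}=p\int|\nabla v|^{p-2}\nabla v\cdot\nabla\phi$. For $0<|s|\le1$ the quotients $(|v+s\phi|^p-v^p)/s$ are bounded by $p(v+|\phi|)^{p-1}|\phi|\le p(v+|\phi|)^p\in L^{N/(N-p)}$ and converge pointwise to $pv^{p-1}\phi$, hence they converge in $L^{N/(N-p)}$. As $\mathcal B$ is bounded and bilinear, $\frac d{ds}\mathcal D[v+s\phi]\big|_{s=0}=2p\,\mathcal B(v^p,v^{p-1}\phi)$.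 Since $\log\mathcal D[v+s\phi]-2\log\|\nabla(v+s\phi)\|_p^p$ is maximal at $s=0$,
$$\int|\nabla v|^{p-2}\nabla v\cdot\nabla\phi=\Lambda^{-1}\int(|x|^{-2p}*v^p)v^{p-1}\phi . \tag{19}$$
For $\tilde v=\Lambda^{-1/p}v$ the left side of (19) is multiplied by $\Lambda^{-(p-1)/p}$, and $\int(|x|^{-2p}*v^p)v^{p-1}\phi$ by $\Lambda^{-(2p-1)/p}=\Lambda^{-1}\Lambda^{-(p-1)/p}$. Hence $\Lambda^{-1/p}v$ is a nonnegative nontrivial weak solution of (1).

**Step 7: proof of Theorem A.** Apply Step 6 to the maximizer $u$ of Step 5. The Known statement, applied to the solution $\Lambda^{-1/p}u$ of (1), yields a solution of (3). With Corollary 5, (3) has exactly one solution $\widehat U$. By the Known statement every nonnegative weak solution of (1) other than $0$ is $\lambda^{\frac{N-p}p}\widehat U(\lambda(x-x_0))$ with $\lambda$ given by the value at $x_0$ as stated. Conversely, $\Lambda^{-1/p}u$ is a solution and is such a dilate and translate of $\widehat U$. As (1) is invariant under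 these dilations and translations, all functions of this form are solutions, and $\widehat U(0)=1$ gives $u(x_0)=\lambda^{\frac{N-p}p}$ for them. So Theorem A holds, and with it the conjecture. $\square$

For $p=2$, Theorem A says that $\widehat U$ is a bubble: by Section 1, $Av$ solves (1) for some $A>0$, so $\widehat U$ is the dilate of $Av$ with value $1$ at $0$. For $p\ne2$, Section 1 shows that no $A(1+(mr)^{p'})^{-a}$ solves (1), so $\widehat U$ is not of this form.

## 11. The sharp inequality and its equality cases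

We prove Theorem C.

**Step 1: the constant.** By Theorem A, $\widehat U$ is a weak solution of (1). Both sides of the weak formulation are continuous in the test function on $D^{1,p}$, so we may test with $\widehat U$: $\mathcal D[\widehat U]=\|\nabla\widehat U\|_p^p$. By Section 10 a nonnegative maximizer exists and a positive multiple of it solves (1), so it is a multiple of a dilate and translate of $\widehat U$. The quotient $\mathcal D[v]/\|\nabla v\|_p^{2p}$ is invariant under multiples, dilations and translations. So $\widehat U$ is a maximizer, the sharp constant is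
$$\Lambda=\frac{\mathcal D[\widehat U]}{\|\nabla\widehat U\|_p^{2p}}=\|\nabla\widehat U\|_p^{-p},$$
and all $A\,\widehat U(\mu(\cdot-x_0))$ give equality (trivially so for $A=0$).

**Step 2: the equality cases up to sign.** Let $u\ne0$ give equality. Then so does $|u|$, because $\|\nabla|u|\|_p=\|\nabla u\|_p$. By Step 6 of Section 10 a positive multiple of $|u|$ is a nonnegative solution of (1). So Theorem A gives $|u|=A\,\widehat U(\mu(\cdot-x_0))$ with $A>0$.

**Step 3: the sign is constant.** On each ball $|u|\ge\delta$ a.e. for some $\delta>0$, because $\widehat U$ is continuous and positive. There the truncation $\max(-1,\min(1,u/\delta))=\operatorname{sign}u$ is a Sobolev function with gradient $\delta^{-1}1_{|u|<\delta}\nabla u=0$, hence constant. As this holds on every ball, $u$ has constant sign, and $u=\pm A\,\widehat U(\mu(\cdot-x_0))$. $\square$
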